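# Levels, views, and the constant $\tfrac34$ in single-nomination impartial selection

## 1. A level read off from one's own view

Fix $n\ge 2$ and $N=\{1,\dots,n\}$. Let $\mathcal H$ be the set of loopless digraphs on $N$ in which every vertex has outdegree **at most** one. For $H\in\mathcal H$ we write $u\to v$ if $uv$ is an edge, $d_v=d_v(H)$ for the indegree of $v$ (called simply its *degree*), and $\Delta(H)=\max_v d_v$. We write $x^+=\max(x,0)$.

**Definition (view).** The view $H_v$ of $v$ is $H$ with the out-edge of $v$, if there is one, deleted. Passing from $H$ to $H_v$ lowers at most one degree, by one, and it does not change $d_v$, since there are no loops.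

**Definition (excess and level).** The excess of $H$ is $W(H)=\sum_v(d_v-2)^+$. If $W(H)\ge 3$, the level $\theta(H)$ is the unique real number with
$$\sum_v\bigl(d_v-\theta(H)\bigr)^+=3 .$$

The function $s\mapsto\sum_v(d_v-s)^+$ is continuous, strictly decreasing as long as it is positive, and unbounded as $s\to-\infty$. So the level exists and is unique. At $s=2$ the function equals $W(H)\ge3$, so $\theta(H)\ge2$.

**Example 1.** Let $n=13$ with vertices $t,b,b'$ and ten more. The ten have no incoming edges; four of them point to $t$, three to $b$, three to $b'$; and $t,b,b'$ have no out-edges. Call this graph $H_0$. Its positive degrees are $4,3,3$, so $W(H_0)=2+1+1=4$. The level is $\frac73$, because $(4-\frac73)+2(3-\frac73)=\frac53+\frac43=3$. Now change the graph so that $b$ points to $t$ in place of one of the four. The degrees are the same as before, but in the view of $b$ the positive degrees are $3,3,3$, and the level of that view is $2$.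

The construction on which everything turns is the **level share**
$$\tfrac14\bigl(d_v-\theta(H_v)\bigr)^+ .$$
It is computed from $H_v$ alone, so $v$ cannot influence its own share by changing its out-edge. The numbers 3 and 4 fit together as follows.

**Lemma 1.** (a) If $W(H_v)\ge3$, then $\theta(H_v)\le\theta(H)$. (b) If $W(H)\ge4$, then all views have excess at least 3 and
$$3\le\sum_v\bigl(d_v-\theta(H_v)\bigr)^+\le4 .$$

*Proof.* (a) Degrees in $H_v$ are at most those in $H$, so the sum that defines the level reaches the value 3 no later. (b) Deleting one edge lowers $\sum_u(d_u-s)^+$ by at most 1, for every $s$. With $s=2$, all views have excess at least $W(H)-1\ge3$. The lower bound follows from (a), since $\sum_v(d_v-\theta(H))^+=3$. For the upper bound let $\theta'$ satisfy $\sum_u(d_u-\theta')^+=4$ in $H$. In $H_v$ the sum at $\theta'$ is at least 3, so $\theta(H_v)\ge\theta'$. Hence $\sum_v(d_v-\theta(H_v))^+\le\sum_v(d_v-\theta')^+=4$. $\square$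

So level shares add up to something between $\frac34$ and $1$, nobody controls their own share, and the shares sit on vertices of nearly maximum degree. This is what they are for: choosing, at random, a vertex with many votes, when the voters are themselves the candidates.

## 2. Selecting a popular voter who cannot help themselves

Let $\mathcal G_n\subseteq\mathcal H$ be the set of loopless digraphs on $N$ in which every vertex has outdegree **exactly** one: each individual nominates exactly one other. Let $\delta^-_G(v)=d_v(G)$ be the number of nominations.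

**Definition (mechanism).** A (randomized) selection mechanism assigns to each $G\in\mathcal G_n$ a probability distribution $(f_v(G))_{v\in N}$ on $N$. It is *impartial* if $f_v(G)=f_v(G')$ whenever $G,G'\in\mathcal G_n$ differ only in the outgoing edge of $v$. For $\alpha\in[0,1]$ it is *$\alpha$-optimal* if for all $G\in\mathcal G_n$
$$\sum_{v\in N}f_v(G)\,\delta_G^-(v)\ \ge\ \alpha\,\Delta(G).$$
Let $\alpha_n$ be the supremum of all $\alpha$ for which an impartial $\alpha$-optimal mechanism on $n$ vertices exists.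

For example, choosing a uniformly random vertex is impartial. Its expected indegree is always $1$, so it is poor when $\Delta(G)$ is large.

**Two vertices.** $\mathcal G_2$ has one graph, with both indegrees 1. Every mechanism is 1-optimal, and $\alpha_2=1$.

**Three vertices.** First, averaging. Replace $f$ by $\bar f_v(G)=\frac1{n!}\sum_\pi f_{\pi(v)}(\pi(G))$ over all permutations $\pi$ of $N$. This keeps impartiality and $\alpha$-optimality, so we may assume that $f$ is invariant under relabeling. For $n=3$ the view of $v$ then has three shapes: both others point to $v$ (probability $p$); one points to $v$ and the other points to that one (probability $q$); the others point to each other (probability $r$). In a directed 3-cycle everybody has the second view, so $3q=1$. The other six graphs all look like $a\to b\rightleftarrows c$. There $b$, $c$, $a$ have views of the first, second, third shape, so $p+q+r=1$. Their indegrees are $2,1,0$, so the expected indegree is $2p+q$. With $q=\frac13$ it is at most $2\cdot\frac23+\frac13=\frac53$,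 attained for $p=\frac23$, $r=0$. In the 3-cycle the expected indegree is $1=\Delta$. Hence $\alpha_3=\frac56$.

The problem is taken from Javier Cembrano, Felix Fischer, Max Klimm, "Improved Bounds for Single-Nomination Impartial Selection", arXiv:2305.09998 (2023). Two known results are quoted with it. There is an impartial mechanism that is $2105/3147$-optimal for every $n$. For $n\ge6$ no impartial mechanism is better than $\frac{3n^3-19n^2+30n-4}{4n(n-2)(n-4)}$-optimal, and this bound tends to $\frac34$. The conjecture is that $\lim_{n\to\infty}\alpha_n=\frac34$. We prove it.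

**Theorem 1.** For every $n\ge 2$ there is an impartial mechanism on $\mathcal G_n$ that is $\bigl(\tfrac34-4n^{-1/3}\bigr)$-optimal. Together with the quoted upper bound, for all $n\ge6$
$$\tfrac34-4n^{-1/3}\ \le\ \alpha_n\ \le\ \tfrac{3n^3-19n^2+30n-4}{4n(n-2)(n-4)}=\tfrac34-\tfrac{n^2-6n+4}{4n(n-2)(n-4)}<\tfrac34 .$$

The equality holds because $3n(n-2)(n-4)=3n^3-18n^2+24n$, and $n^2-6n+4>0$ for $n\ge6$. Nothing is claimed about whether the rate $n^{-1/3}$ is the right one. The work is in the following statement, where the probabilities need not sum to 1.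

**Theorem 2 (kernel).** There are functions $f_v:\mathcal H\to[0,1]$ $(v\in N)$ such that $f_v(H)$ depends only on $H_v$, $f_v(H)=0$ if $d_v\le1$, and for all $H\in\mathcal H$
$$\text{(K1)}\ \ \sum_v f_v(H)\le1,\qquad\qquad \text{(K2)}\ \ \sum_v f_v(H)(d_v-1)\ge\tfrac34\Delta(H)-1 .$$

**Theorem 3 (sharpness).** For even $n\ge4$ and odd $n\ge7$, no impartial mechanism has expected indegree $\ge\alpha\Delta$ with $\alpha>\frac34$, even if this is required only on graphs with $\Delta=2$ having one vertex of indegree 2, one of indegree 0 and all others of indegree 1. The constant $\frac34$ in (K2) is also best possible.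

## 3. Two tied vertices and one redirected edge: nothing beats $\tfrac34$

We prove Theorem 3; already $n=4$ shows everything.

**Step 1: the graphs.** We want a graph in which two candidates are indistinguishable, and a neighboring graph in which only one of them is good. Let $n=2q$ with $q\ge2$. Let $G_0$ consist of the paths $a_1\to\dots\to a_q$ and $b_1\to\dots\to b_q$ and the edges $a_q\to b_q$ and $b_q\to a_q$. For $n=4$ this is $a_1\to a_2\rightleftarrows b_2\leftarrow b_1$. For odd $n=2q+3\ge7$ add a disjoint directed 3-cycle. Let $G_1$ arise from $G_0$ by redirecting the edge of $a_q$ to $b_1$. In $G_1$ the vertex $a_q$ has indegree 2 (from $a_{q-1}$ and $b_q$), $a_1$ has indegree 0, and all others have indegree 1. The mirror graph $G_1'$, where instead $b_q$ is redirected to $a_1$, has the same structure with $a$ and $b$ exchanged.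

**Step 2: mechanisms.** Here impartiality carries a bound from $G_0$ to $G_1$. Let $f$ be impartial with expected indegree at least $\alpha\Delta$ on the stated class. Since $f_{a_q}(G_0)+f_{b_q}(G_0)\le1$, one of the two is at most $\frac12$; exchanging letters, say $f_{a_q}(G_0)\le\frac12$. By impartiality $f_{a_q}(G_1)\le\frac12$. The expected indegree in $G_1$ is $1+f_{a_q}(G_1)-f_{a_1}(G_1)\le\frac32$, and $\Delta(G_1)=2$. So $2\alpha\le\frac32$.

**Step 3: kernels.** Here we check that the same graphs limit (K2). By (K1), $f_{a_q}+f_{b_q}\le1$ on $G_0$, so again (up to exchanging letters) $f_{a_q}(G_1)=f_{a_q}(G_0)\le\frac12$. Hence $\sum_vf_v(d_v-1)=f_{a_q}-f_{a_1}\le\frac12$ in $G_1$. If (K2) held with $\alpha\Delta-1$ on the right, then $2\alpha-1\le\frac12$, so $\alpha\le\frac34$. $\square$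

## 4. Discarded ballots: a kernel gives a mechanism

Suppose that we have a kernel. On $G\in\mathcal G_n$ it leaves probability $L=1-\sum_vf_v(G)$ unassigned. A natural thing to try is to hand $L$ to everybody in equal parts. This stops working because $L$ depends on everybody's edge. Take $n=4$ and the graphs of Section 3. In the kernel built below, a vertex of degree 2 in a graph without larger degrees gets $\frac1{k+2}$, where $k$ counts the *other* vertices of degree 2 in its view. In $G_0$ both $a_2$ and $b_2$ see no other vertex of degree 2, each gets $\frac12$, and $L=0$. In $G_1$ only $a_2$ has degree 2, it gets $\frac12$, and $L=\frac12$. So $a_2$ changes $L$ by moving its own edge, and it must not receive any positive part of it.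

The way out is to give $L$ to people whose ballots have been thrown away. This explains why kernels live on $\mathcal H$ rather than $\mathcal G_n$. It also explains the factor $d_v-1$ in (K2): the leftover goes to random people, who have indegree 1 on average, so assigning probability to $v$ gains $d_v-1$.

**Construction.** Let $1\le m\le n$. For $R\subseteq N$ let $G_{-R}$ be $G$ without the out-edges of the vertices of $R$. Pick a uniformly random $m$-set $R$; give $v\notin R$ probability $f_v(G_{-R})$, and give each $r\in R$ probability $L_R/m$, where $L_R=1-\sum_{v\notin R}f_v(G_{-R})$. By (K1), $L_R\in[0,1]$, and the probabilities sum to 1. For $r\in R$ the probability depends on $G_{-R}$, which does not contain $r$'s edge. For $v\notin R$ the number $f_v(G_{-R})$ depends only on the view of $v$. So the mechanism is impartial for each fixed $R$, hence on average.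

**Step 1: the value for a fixed $R$.** We bound the expected indegree given $R$. Put $H=G_{-R}$, $\Delta=\Delta(G)\ge1$ and $\bar d_R=\frac1m\sum_{r\in R}d_r(G)$. As $d_v(G)\ge d_v(H)$, the expected indegree is at least
$$\sum_{v\notin R}f_v(H)d_v(H)+L_R\bar d_R=\sum_{v\notin R}f_v(H)(d_v(H)-1)+(1-L_R)+L_R\bar d_R .$$
Adding and subtracting the terms $v\in R$, and using (K2) and $d_v(H)-1\le\Delta$, we see that the first sum is at least $\frac34\Delta(H)-1-\Delta\sum_{v\in R}f_v(H)$. Moreover $1-L_R(1-\bar d_R)\ge1-(1-\bar d_R)^+$. So the expected indegree is at least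
$$\tfrac34\Delta(H)-\Delta\sum_{v\in R}f_v(H)-(1-\bar d_R)^+ .\tag{1}$$

**Step 2: the expected maximum.** We need that discarding few ballots hardly hurts. Fix a vertex of degree $\Delta$. Each of its in-edges is deleted with probability $\frac mn$, so $\mathbb E\,\Delta(G_{-R})\ge\Delta(1-\frac mn)$.

**Step 3: the probability lost on $R$.** We bound $\mathbb E\sum_{v\in R}f_v(G_{-R})$. Given $v\in R$, the set $R'=R\setminus\{v\}$ is uniform among the $(m-1)$-subsets of $N\setminus\{v\}$, and $f_v(G_{-R})=f_v(G_{-R'})$ because the two graphs give $v$ the same view. Let $R''$ be a uniform $(m-1)$-subset of $N$. Conditioned on $v\notin R''$, which has probability $\frac{n-m+1}n$, it has the law of $R'$. As $f_v\ge0$,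
$$\mathbb E\bigl[f_v(G_{-R})\mid v\in R\bigr]\le\frac n{n-m+1}\,\mathbb E f_v(G_{-R''}).$$
Multiply by $\Pr(v\in R)=\frac mn$, sum over $v$, and use (K1) for $G_{-R''}$: the expectation in question is at most $\frac m{n-m+1}$.

**Step 4: the average degree of $R$.** We show that $\bar d_R$ is rarely below 1. Put $z_v=d_v(G)-1$. Since $G$ has $n$ edges, $\sum_vz_v=0$, so $\mathbb E\bar d_R=1$ and $\sum_{v\ne w}z_vz_w=-\sum_vz_v^2$. Hence
$$\mathbb E\Bigl(\sum_{r\in R}z_r\Bigr)^2=\frac mn\sum_vz_v^2+\frac{m(m-1)}{n(n-1)}\sum_{v\ne w}z_vz_w\le\frac mn\sum_vz_v^2 ,$$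
so $\mathrm{Var}(\bar d_R)\le\frac1{mn}\sum_v(d_v-1)^2=\frac1m\bigl(\frac1n\sum_vd_v^2-1\bigr)\le\frac{\Delta-1}m$, using $\sum d_v^2\le\Delta\sum d_v=\Delta n$. By Cauchy–Schwarz, $\mathbb E(1-\bar d_R)^+\le\sqrt{(\Delta-1)/m}\le\frac\Delta{2\sqrt m}$, the last step because $4(\Delta-1)\le\Delta^2$.

**Step 5: choosing $m$.** We insert Steps 2–4 in (1). The mechanism is $\bigl(\frac34-\frac{3m}{4n}-\frac m{n-m+1}-\frac1{2\sqrt m}\bigr)$-optimal. For $n\ge8$ take $m=\lceil n^{2/3}\rceil$. As $n^{2/3}\le\frac n2$, we have $m\le\frac n2+1\le n$, so $n-m+1\ge\frac n2$ and $\frac m{n-m+1}\le\frac{2m}n$. As $n^{2/3}\ge4$, also $m\le n^{2/3}+1\le\frac54n^{2/3}$. The loss is at most $\bigl(\frac{11}4\cdot\frac54+\frac12\bigr)n^{-1/3}=\frac{63}{16}n^{-1/3}<4n^{-1/3}$. For $n<8$ we have $4n^{-1/3}>2$, and the claim is trivial. So Theorem 2 implies Theorem 1. $\square$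

It remains to build a kernel.

## 5. The shares

A *two* is a vertex of degree exactly 2. For $v\in N$ put $V=H_v$ and $d=d_v$. Define $f_v(H)$ as follows.

* **(F0)** $d\le1$: $f_v=0$.
* **(F1)** $d=2$: if $W(V)=0$, then $f_v=\frac1{k+2}$, where $k$ is the number of *other* twos in $V$. If $W(V)=1$, then $f_v=\frac1{2(K+3)}$, where $K$ is the number of twos in $V$, including $v$. If $W(V)\ge2$, then $f_v=0$.
* **(F2)** $d\ge3$ and $W(V)=1$ (so $d=3$ and all other degrees are at most 2): $f_v=A_{K,i}$, where $K$ is the number of twos in $V$ and $i\le\min(3,K)$ is the number of twos $u$ in $V$ with $u\to v$, and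
$$A_{K,0}=\tfrac38+\tfrac3{4(K+3)},\qquad A_{K,1}=\begin{cases}\frac{11}{24}&(K\le3)\\[2pt] \frac7{16}&(K\ge4)\end{cases},\qquad A_{K,2}=\tfrac25,\qquad A_{K,3}=\tfrac38 .$$
* **(F3)** $d\ge3$ and $W(V)=2$: $f_v=\frac{d-2}3$.
* **(F4)** $d\ge3$ and $W(V)\ge3$: $f_v=\frac14\bigl((d-\theta(V))^++c_v\bigr)$, where $c_v=c_v(V)\ge0$ is a correction that depends only on $V$. It is defined in Section 8, and it is zero unless $W(V)\ge4$.

Since $d\ge3$ forces $W(V)\ge1$, all cases are covered. Everything depends only on $H_v$, and $f_v\ge0$; once (K1) is proved, $f_v\le1$ follows. Throughout,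
$$W(H)-1\le W(V)\le W(H),\qquad W(V)=W(H)-1\iff v\text{ points to a vertex of degree}\ge3\text{ in }H.\tag{2}$$

**Example 2.** In $H_0$ of Example 1 no vertex that has positive degree points anywhere, so $t,b,b'$ all see $H_0$. Rule (F4) gives $4f_t=\frac53+c_t$ and $4f_b=4f_{b'}=\frac23$; the other vertices get 0.

## 6. Excess at most two

By (2) only (F0)–(F3) are used here. The purpose of this section is (K1) and (K2) for $W(H)\le2$.

**Step 1: $W(H)=0$.** Let $M$ be the number of twos. If $M=0$, all $f_v=0$, $\Delta\le1$, and the right side of (K2) is negative. If $M\ge1$, each two sees $M-1$ other twos, or $M-2$ if it points to another two, so its share is $\frac1{M+1}$ or $\frac1M$. Hence $\sum f\le1$ and $\sum f(d-1)\ge\frac M{M+1}\ge\frac12=\frac34\cdot2-1$.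

**Step 2: the shares for $W(H)=1$.** There is one vertex $t$ of degree 3; let $K$ be the number of twos and $i\le\min(3,K)$ the number of twos pointing to $t$. We list all positive shares.

* A two pointing to $t$ sees excess 0 and $K$ other twos ($t$ among them): share $\frac1{K+2}$.
* A two pointing to a two sees excess 1 and $K-1$ twos: share $\frac1{2(K+2)}$.
* Any other two sees excess 1 and $K$ twos: share $\frac1{2(K+3)}$.
* If $t$ points to no two, $f_t=A_{K,i}$. If $t$ points to a two $w$, then $w$ is no longer a two in the view, and $f_t=A_{K-1,i}$ if $w\not\to t$ (then $K-1\ge i$), and $f_t=A_{K-1,i-1}$ if $w\to t$.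

**Step 3: (K1) for $W(H)=1$.** We bound the shares of the twos not pointing to $t$ by $\frac1{2(K+2)}$. So
$$\sum f\le f_t+\frac i{K+2}+\frac{K-i}{2(K+2)}=f_t+\frac{K+i}{2(K+2)} .$$
The fraction is $\frac12-\frac1{K+2}$, $\frac12-\frac1{2(K+2)}$, $\frac12$, $\frac12+\frac1{2(K+2)}$ for $i=0,1,2,3$; for $i=3$ we have $K\ge3$, so it is at most $\frac35$.

* $f_t=A_{K,i}$. For $i=0$: $\frac78+\frac3{4(K+3)}-\frac1{K+2}<\frac78$. For $i=1$: less than $\frac{11}{24}+\frac12$. For $i=2$: $\frac25+\frac12$. For $i=3$: at most $\frac38+\frac35$.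
* $f_t=A_{K-1,i}$. For $i=0$: $\frac38+\frac3{4(K+2)}+\frac12-\frac1{K+2}=\frac78-\frac1{4(K+2)}$. For $i\ge1$ the bounds of the previous item apply.
* $f_t=A_{K-1,i-1}$. For $i=1$: $\frac38+\frac3{4(K+2)}+\frac12-\frac1{2(K+2)}=\frac78+\frac1{4(K+2)}\le\frac78+\frac1{12}$. For $i=2$: at most $\frac{11}{24}+\frac12$. For $i=3$: at most $\frac25+\frac35=1$.

All values are at most 1.

**Step 4: (K2) for $W(H)=1$.** We need $2f_t+\sum_{\text{twos}}f\ge\frac94-1=\frac54$. The twos contribute at least $\rho(K,i)=\frac i{K+2}+\frac{K-i}{2(K+3)}$, which increases with $i$. Since $f_t=A_{\kappa,\iota}$ with $\kappa\in\{K-1,K\}$, $\iota\le i$ and $\kappa\ge\iota$, it suffices that $2A_{\kappa,\iota}+\rho(K,\iota)\ge\frac54$ for $K\in\{\kappa,\kappa+1\}$.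

* $\iota=0$: $\rho(K,0)=\frac K{2(K+3)}$ increases with $K$, and $2A_{\kappa,0}+\rho(\kappa,0)=\frac34+\frac{3+\kappa}{2(\kappa+3)}=\frac54$. (So $A_{\kappa,0}$ is exactly what this inequality asks for.)
* $\iota=1$: $\rho(K,1)=\frac{2(K+3)+(K-1)(K+2)}{2(K+2)(K+3)}=\frac{K^2+3K+4}{2(K^2+5K+6)}$. It is at least $\frac13$, as this is equivalent to $K^2\ge K$; and it is at least $\frac38$ for $K\ge4$, as this is equivalent to $K^2-3K-2\ge0$. If $\kappa\le3$, then $2A=\frac{11}{12}$ and $\frac{11}{12}+\frac13=\frac54$. If $\kappa\ge4$, then $2A=\frac78$, $K\ge4$, and $\frac78+\frac38=\frac54$.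
* $\iota=2$: $\rho(K,2)=\frac{4(K+3)+(K-2)(K+2)}{2(K+2)(K+3)}=\frac{K^2+4K+8}{2(K^2+5K+6)}\ge\frac9{20}$, as this is equivalent to $K^2-5K+26\ge0$, a quadratic with negative discriminant. And $2A=\frac45$.
* $\iota=3$: $\rho(K,3)=\frac{6(K+3)+(K-3)(K+2)}{2(K+2)(K+3)}=\frac{K^2+5K+12}{2(K^2+5K+6)}\ge\frac12$, and $2A=\frac34$.

**Step 5: $W(H)=2$ with one vertex $t$ of degree 4.** Let $k$ be the number of twos and $r\le\min(4,k)$ the number of those pointing to $t$. The view of $t$ has excess 2, so $f_t=\frac23$. A two pointing to $t$ sees excess 1 and $k$ twos and gets $\frac1{2(k+3)}$; the other twos see excess 2 and get 0. So $\sum f\le\frac23+\frac r{2(r+3)}\le\frac23+\frac27<1$, and $\sum f(d-1)\ge3\cdot\frac23=2=\frac34\cdot4-1$.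

**Step 6: $W(H)=2$ with two vertices $v,v'$ of degree 3.** Let $k$ be the number of twos, let $r_v,r_{v'}$ be the numbers of twos pointing to $v,v'$, and put $r=r_v+r_{v'}\le k$. A two pointing to $v$ or $v'$ sees excess 1 and $k+1$ twos and gets $\frac1{2(k+4)}$; other twos get 0. The twos together get $\frac r{2(k+4)}\le\frac r{2(r+4)}$, and $\frac r{2(r+4)}$ increases with $r$. If $v\to v'$, the view of $v$ has excess 1 and $k+1$ twos, $v'$ among them, so $f_v=A_{k+1,\iota}$ with $\iota=r_v+[v'\to v]$, where the bracket is 1 or 0 as the statement in it is true or false. Otherwise $f_v=\frac13$. The same holds for $v'$. Every $A_{K,i}\ge\frac38>\frac13$, so $\sum f(d-1)\ge4\cdot\frac13\ge\frac54$, which is (K2). For (K1):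

* No edge between $v$ and $v'$: $r\le6$, and $\frac23+\frac6{20}=\frac{29}{30}$.
* $v\to v'\not\to v$. Then $r_{v'}\le2$, as one in-edge of $v'$ comes from $v$. If $r_v=0$: the sum is $\frac38+\frac13+\frac{3/4+r/2}{k+4}$ with $k\ge r\in\{0,1,2\}$, at most $\frac{17}{24}+\max(\frac3{16},\frac14,\frac7{24})=1$. If $r_v=1$ and $k\ge3$: $r\le3$, at most $\frac7{16}+\frac13+\frac3{14}=\frac{331}{336}$. If $r_v=1$ and $k\le2$: $r\le2$, at most $\frac{11}{24}+\frac13+\frac2{12}=\frac{23}{24}$. If $r_v=2$: $r\le4$, at most $\frac25+\frac13+\frac4{16}=\frac{59}{60}$. If $r_v=3$: $r\le5$, at most $\frac38+\frac13+\frac5{18}=\frac{71}{72}$.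
* $v\rightleftarrows v'$. Then $r_v,r_{v'}\le2$, and $f_v=A_{k+1,1+r_v}$, $f_{v'}=A_{k+1,1+r_{v'}}$; we use $A_{\cdot,1}\le\frac{11}{24}$. For $\{r_v,r_{v'}\}=\{0,0\}$: $\frac{11}{12}$. For $\{0,1\}$: $\frac{11}{24}+\frac25+\frac1{10}=\frac{23}{24}$. For $\{0,2\}$: $\frac{11}{24}+\frac38+\frac16=1$. For $\{1,1\}$: $\frac45+\frac16=\frac{29}{30}$. For $\{1,2\}$: $\frac25+\frac38+\frac3{14}=\frac{277}{280}$. For $\{2,2\}$: $\frac34+\frac14=1$.

The case $v'\to v\not\to v'$ is the second item with the names exchanged. So both inequalities hold whenever $W(H)\le2$.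

## 7. Excess at least three: what bare levels achieve

From now on $W(H)\ge3$. All views have excess at least 2, so twos get share 0. Put
$$y_v=4f_v-c_v\quad(\text{with }c_v=0\text{ outside (F4)}),\qquad x_v=(d_v-\theta(H))^+,\qquad\sum_vx_v=3 .$$

**Step 1: comparison with the common level.** We show
$$y_v\ge x_v\quad\text{for all }v,\qquad\text{and}\qquad\sum_vy_v\le4.\tag{3}$$
If $d_v\le2$, then $x_v=0$ because $\theta(H)\ge2$, and $y_v=0$. Let $d_v\ge3$. If $W(H_v)\ge3$, then $y_v=(d_v-\theta(H_v))^+\ge x_v$ by Lemma 1(a). If $W(H_v)=2$, then $y_v=\frac43(d_v-2)\ge d_v-\theta(H)$. For the second claim, if $W(H)\ge4$, then $y_v=(d_v-\theta(H_v))^+$ for all $v$ (both sides vanish when $d_v\le2$), and Lemma 1(b) applies. If $W(H)=3$, a vertex with $d_v\ge3$ sees excess 3, where the level is exactly 2 and $y_v=d_v-2$, or excess 2, where $y_v=\frac43(d_v-2)$. So $y_v\le\frac43(d_v-2)^+$ and $\sum y_v\le\frac43W(H)=4$.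

Consequently (K1), which reads $\sum(y_v+c_v)\le4$, holds whenever all $c_v$ vanish. A positive $c_v$ needs $W(H_v)\ge4$, hence $W(H)\ge4$.

**Step 2: explicit levels.** These are used constantly. Each is checked by verifying that the sum is 3 and that the lower degrees do not exceed the level. The parameters are as follows.

* **P1$(D,k)$**: one vertex of degree $D$, $k\ge1$ of degree $D-1$, the rest $\le D-2$. Then $\theta=D-1-\frac2{k+1}$, since $1+\frac2{k+1}+\frac{2k}{k+1}=3$.
* **P2$(D,k)$**: one of degree $D$, none of degree $D-1$, $k\ge0$ of degree $D-2$, the rest $\le D-3$. Then $\theta=D-2-\frac1{k+1}$, since $2+\frac1{k+1}+\frac k{k+1}=3$.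
* **P3$(D,k)$**: two of degree $D$, $k\ge0$ of degree $D-1$, the rest $\le D-2$. Then $\theta=D-1-\frac1{k+2}$, since $2+\frac2{k+2}+\frac k{k+2}=3$.
* **P4$(D,M)$**: $M\ge3$ of degree $D$, the rest $\le D-1$. Then $\theta=D-\frac3M$.

**Step 3: (K2) and the point where levels fall short.** We see how far $y_v\ge x_v$ carries. Let $D=\Delta(H)\ge3$. Multiplied by 4, (K2) reads
$$\sum_v(y_v+c_v)(d_v-1)\ge3D-4.\tag{4}$$
By (3) the left side is at least $\sum x_v(d_v-1)=3(D-1)-Q$ with $Q=\sum_vx_v(D-d_v)$. So $Q\le1$ suffices. Every $H$ has exactly one of the four profiles. In P4, $Q=0$. In P3, $Q=\frac k{k+2}<1$. In P1, $Q=k\cdot\frac2{k+1}\cdot1$, and in P2, $Q=k\cdot\frac1{k+1}\cdot2$. So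
$$Q=\frac{2k}{k+1}\quad\text{in P1 and P2},$$
which is at most 1 for $k\le1$, but exceeds 1 for $k\ge2$. This is a real failure and not a loss in the estimate. In $H_0$ (Examples 1 and 2) with $c_t=0$, the left side of (4) is $\frac53\cdot3+2\cdot\frac23\cdot2=\frac{23}3$, while the right side is $8$. The deficit is $\frac13=\frac{k-1}{k+1}$ with $k=2$. On the other hand $\sum y_v=3$ there, so (K1) leaves a full unit unused. A correction is needed, and there is room for one; the difficulty is that the top vertex must compute it from its own view, and that (K1) must survive in *every* graph with that view.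

**Definition (state).** A graph is in state $(1,D,k)$ if $D\ge4$, $k\ge2$ and it has the profile P1$(D,k)$. It is in state $(2,D,k)$ if $D\ge5$, $k\ge2$ and it has the profile P2$(D,k)$. In state $(g,D,k)$ let $t$ be the vertex of degree $D$ and $B$ the set of the $k$ vertices of degree $D-g$, and put
$$a=3-g,\qquad h=D-1-g .$$
So $ga=2$ and $h\ge2$. For example, $H_0$ is in state $(1,4,2)$ with $B=\{b,b'\}$, $a=2$, $h=2$.

The excess in a state is at least 4: for $g=1$ it is at least $(D-2)+k(D-3)\ge4$, and for $g=2$ at least $(D-2)+k(D-4)\ge5$. If $W(H)\ge3$ and the maximum is unique, then $D\ge4$ (for $D=3$ the excess is 1), and $D\ge5$ in profile P2 (for $D=4$ the excess would be 2). So **(K2) is now proved except for graphs in a state**.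

## 8. The deficit seen from the top, and the correction

**Step 1: the values in a state.** We compute all $y_u$ exactly. Let $H$ be in state $(g,D,k)$. Say that $u\in B$ has class T if $u\to t$, class B if $u$ points to a vertex of $B$, and class O otherwise.

**Lemma 2.** In state $(g,D,k)$: $y_u=\frac{a+1}{k+1},\ \frac ak,\ \frac a{k+1}$ for $u\in B$ of class T, B, O respectively, and $y_u=0$ for $u\notin B\cup\{t\}$.

*Proof.* As $W(H)\ge4$, all values are given by levels. For $g=1$, vertices of $B$ have degree $D-1$. The view of an O is P1$(D,k)$, with level $D-1-\frac2{k+1}$. The view of a B is P1$(D,k-1)$, since its target falls to $D-2$; the level is $D-1-\frac2k$. The view of a T is P4$(D-1,k+1)$, since $t$ falls to $D-1$; the level is $D-1-\frac3{k+1}$. This gives $\frac2{k+1},\frac2k,\frac3{k+1}$. A vertex outside $B\cup\{t\}$ has degree at most $D-2$ and one of these three views, all with level at least $D-2$. For $g=2$, vertices of $B$ have degree $D-2$. The views of O, B, T are P2$(D,k)$, P2$(D,k-1)$, P1$(D-1,k)$,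 with levels $D-2-\frac1{k+1}$, $D-2-\frac1k$, $D-2-\frac2{k+1}$. This gives $\frac1{k+1},\frac1k,\frac2{k+1}$. The others have degree at most $D-3$ and one of these views, all with level at least $D-3$. $\square$

Also, if the *view* of $t$ has profile P1$(D,k)$ ($g=1$) or P2$(D,k)$ ($g=2$) with $k\ge1$, then
$$y_t=g+\frac a{k+1}.\tag{5}$$

Example: in the modified graph of Example 1, where $b\to t$, the vertex $b$ has class T and $y_b=\frac33=1$, that is, $3$ minus the level 2 of its view.

**Step 2: which graphs share a view.** Now take the position of the top vertex. Let $V$ be in state $(g,D,k)$ with top $t$ having no out-edge, and suppose $V=H_t$. Put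
$$i=\#\{u\in B:u\to t\},\qquad j=\#\{u\in B:u\to u'\text{ for some }u'\in B\}$$
in $V$, the numbers of vertices of class T and B. Then $H$ is $V$ plus possibly an edge $t\to z$. If there is no $z$, or $z$ has degree $<D-g-1$ in $V$, then $H$ is in the same state with the same $B$. If $z=w$ has degree $D-g-1$ in $V$, then $H$ is in state $(g,D,k+1)$ with the set $B\cup\{w\}$. If $z\in B$, then $H$ has profile P1$(D,1)$ (for $g=2$) or P3$(D,k-1)$ (for $g=1$), and (K2) already holds. So the correction must cover two deficits.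

**Step 3: the deficit when $H$ is in state $(g,D,k)$.** We compute how much (4) lacks. By Lemma 2,
$$S:=\sum_{u\in B}y_u=\frac{(a+1)i+a(k-i-j)}{k+1}+\frac{aj}k=\frac{ak}{k+1}+\sigma_1,\qquad\sigma_1=\frac{i+aj/k}{k+1}.\tag{6}$$
Vertices of $B$ have $d_u-1=h$. So (4) holds if $c_t(D-1)\ge3(D-1)-1-y_t(D-1)-hS$. By (5), $3-y_t=a-\frac a{k+1}=\frac{ak}{k+1}$, and $D-1-h=g$, so the right side is
$$(D-1-h)\frac{ak}{k+1}-1-h\sigma_1=\frac{2k}{k+1}-1-h\sigma_1=\frac{k-1}{k+1}-h\sigma_1 .\tag{7}$$

**Step 4: the deficit when $H$ is in state $(g,D,k+1)$.** Here $t\to w$ and the set for $H$ is $B\cup\{w\}$. In $H$ the values of T, B, O are $\frac{a+1}{k+2},\frac a{k+1},\frac a{k+2}$. Members of $B$ of class T or B in $V$ keep their class; a member of class O stays O, or becomes B if it points to $w$, which only raises its value. The vertex $w$ has value at least $\frac a{k+2}$. So the sum $S_H$ of the values of $B\cup\{w\}$ satisfies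
$$S_H\ge\frac{(a+1)i+a(k-i-j)+a}{k+2}+\frac{aj}{k+1} .$$
Subtracting (6),
$$S_H-\Bigl(\frac{ak}{k+1}+\sigma_1\Bigr)\ge\frac a{k+2}-\frac{(a+1)i+a(k-i-j)}{(k+1)(k+2)}-\frac{aj}{k(k+1)}=\frac{a-i-2aj/k}{(k+1)(k+2)} .$$
Put
$$\sigma_2=\frac{i+a(j+1)/(k+1)}{k+2}.$$
Then $(k+1)(k+2)(\sigma_2-\sigma_1)=(k+1)i+a(j+1)-(k+2)i-(k+2)\frac{aj}k=a-i-\frac{2aj}k$. So the estimate says $S_H\ge\frac{ak}{k+1}+\sigma_2$. Since $y_t$ is computed from $V$, it is again $g+\frac a{k+1}$, and the computation of Step 3 shows that (4) holds if $c_t(D-1)\ge\frac{k-1}{k+1}-h\sigma_2$.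

**Step 5: the correction.** The top vertex cannot tell the two situations apart, so it takes the larger deficit.

**Definition (correction).** If $V=H_v$ is in a state $(g,D,k)$ and $v$ is its vertex of degree $D$, then
$$c_v=\frac1{D-1}\Bigl(\frac{k-1}{k+1}-h\mu\Bigr)^+,\qquad\mu=\min(\sigma_1,\sigma_2).$$
In all other cases $c_v=0$.

This depends only on $V$, and $c_v>0$ forces $W(V)\ge4$, as promised in (F4). In $H_0$: $i=j=0$, $\sigma_1=0$, $\sigma_2=\frac16$, so $\mu=0$ and $c_t=\frac13\cdot\frac13=\frac19$. The left side of (4) becomes $\frac{23}3+3\cdot\frac19=8$ exactly, and $\sum(y_v+c_v)=\frac{28}9<4$.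

We record, for later use,
$$\mu\ge\sigma_0:=\frac{i+aj/(k+1)}{k+2},\qquad\sigma_1\le\frac{k+2}k\sigma_0,\qquad\sigma_1\le\sigma_2\iff i+\frac{2aj}k\le a,\tag{8}$$
and the equivalence also holds with both inequalities strict. The first is clear from the denominators. The second follows from $k\sigma_1=\frac{ki+aj}{k+1}$ and $(k+2)\sigma_0=\frac{(k+1)i+aj}{k+1}$. The third is the formula for $\sigma_2-\sigma_1$ in Step 4.

**Step 6: (K2) for all graphs.** We collect the cases. Let $H$ be in state $(g,D,K)$, $K\ge2$, with top $t$. If $t$ does not point into the $B$ of $H$, then $H_t$ is in state $(g,D,K)$ with the same $B$, and Step 3 with $k=K$ applies because $\mu\le\sigma_1$. If $t$ points to a member $w$ of that set and $K\ge3$, then $H_t$ is in state $(g,D,K-1)$ with $w$ removed, and Step 4 with $k=K-1\ge2$ applies because $\mu\le\sigma_2$. If $t$ points into the set and $K=2$, the view of $t$ has profile P1$(D,1)$ or P2$(D,1)$. For $g=1$, (5) with $k=1$ gives $y_t=2$, and by Lemma 2 the two others have $y\ge\frac23$, so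 the left side of (4) is at least $2(D-1)+\frac43(D-2)=3D-4+\frac{D-2}3$. For $g=2$, $y_t=\frac52$ and $y\ge\frac13$, so it is at least $\frac52(D-1)+\frac23(D-3)=3D-4+\frac{D-3}6$. So **(K2) holds for all $H\in\mathcal H$**.

## 9. The budget survives the correction

It remains to prove (K1), that is $\sum(y_v+c_v)\le4$, when some $c_v>0$; then $W(H)\ge4$ and all $y$ are given by levels.

**Step 1: who can have a positive correction.** A vertex with $c_v>0$ is the unique vertex of maximum degree in $H_v$. If $H$ has a unique vertex of maximum degree, only that vertex qualifies: for any other $v$, the top still has degree at least $\Delta(H)-1\ge d_v$ in $H_v$. If $H$ has exactly two vertices $t,y$ of maximum degree, the same argument excludes all others, and $t$ qualifies only if $t\to y$. With three or more, nobody qualifies.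

Let $c_t>0$, with $V=H_t$ in state $(g,D,k)$ and with $B,i,j$ as before. By Section 8, Step 2, there are four cases:

1. no $z$, or $z$ has degree $<D-g-1$ in $V$: $H$ is in state $(g,D,k)$ with the same $B$;
2. $z=w$ has degree $D-g-1$ in $V$: $H$ is in state $(g,D,k+1)$;
3. $g=2$ and $z=y\in B$: then $y$ has degree $D-1$ in $H$;
4. $g=1$ and $z=y\in B$: then $y$ has degree $D$ in $H$.

(For $g=2$ no vertex has degree $D-1$ in $V$, and $t$ is the only one of degree $D$, so the list is complete.) In cases 1–3 the maximum of $H$ is unique, and we must show $c_t\le4-\sum_vy_v$; in case 4, $c_t+c_y\le4-\sum_vy_v$. (The letter $y$ without index is a vertex; its value is $y_y$.)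

**Step 2: case 1.** Here the free unit is almost intact. By (5) and (6), $\sum y_v=g+\frac a{k+1}+\frac{ak}{k+1}+\sigma_1=3+\sigma_1$. As $c_t>0$, $\mu<\frac{k-1}{h(k+1)}$, so by (8)
$$\sigma_1\le\frac{k+2}k\mu<\frac{(k+2)(k-1)}{k(k+1)h}<\frac1h\le\frac12 .$$
So $(D-1)(1-\sigma_1)\ge3\cdot\frac12>1\ge(D-1)c_t$.

**Step 3: case 2.** Here the values of $B\cup\{w\}$ in $H$ are $\frac{a+1}{k+2}$ (T), $\frac a{k+1}$ (B), $\frac a{k+2}$ (O), and (5) holds for $V$. At most $i+1$ members have class T, and $\frac{a+1}{k+2}\ge\frac a{k+1}$ because $k+1\ge a$; the others have value at most $\frac a{k+1}$. With $4-g=a+1$,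
$$4-\sum y_v\ge(a+1)-\frac a{k+1}-\frac{(i+1)(a+1)}{k+2}-\frac{(k-i)a}{k+1}=(k+1-i)\Bigl(\frac{a+1}{k+2}-\frac a{k+1}\Bigr)=\frac{(k+1-a)(k+1-i)}{(k+1)(k+2)} .$$
This is nonnegative. Since $\mu\ge\sigma_0\ge\frac i{k+2}$, $h\ge2$, $a\le2$ and $D-1\ge3$, it suffices that
$$3(k-1)(k+1-i)\ge(k-1)(k+2)-2i(k+1),\quad\text{i.e.}\quad(k-1)(2k+1)-i(k-5)\ge0 .$$
This is clear for $k\le5$. For $k>5$, $i\le k$ gives at least $k^2+4k-1>0$.

**Step 4: values in case 3.** Now $g=2$, $a=1$, $h=D-3$. In $H$, $t$ has degree $D$, $y$ has degree $D-1$, the $k-1$ vertices of $B\setminus\{y\}$ have degree $D-2$, the rest at most $D-3$; and $t\to y$. We determine all values.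

* The view of $t$ is $V$, so $y_t=2+\frac1{k+1}$.
* If $y\not\to t$, the view of $y$ is P1$(D,1)$ with level $D-2$, so $y_y=1$. If $y\to t$, it is P3$(D-1,k-1)$ with level $D-2-\frac1{k+1}$, so $y_y=1+\frac1{k+1}$.
* For $u\in B\setminus\{y\}$: if $u\to y$, the view is P2$(D,k)$; if $u\to t$, it is P3$(D-1,k-1)$; both have level $D-2-\frac1{k+1}$, so the value is $\frac1{k+1}$. Otherwise the view is P1$(D,1)$ and the value is 0.
* The others have degree at most $D-3$ and one of these views, with level at least $D-3$: value 0.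

Let $p_t,p_y$ be the numbers of $u\in B\setminus\{y\}$ pointing to $t$ and to $y$. Then $i=p_t+[y\to t]$, $j\ge p_y$, $p_y\le k-1$, and $p_y\le D-2=h+1$, because one of the $D-1$ in-edges of $y$ comes from $t$. Summing, $\sum y_v=3+\frac{1+i+p_y}{k+1}$, so
$$4-\sum y_v=\frac x{k+1},\qquad x=k-i-p_y\ge0,$$
where $x\ge0$ because $p_t+p_y\le k-1$. We need $(D-1)x\ge k-1-h(k+1)\mu$.

**Step 5: the inequality in case 3.** If $\sigma_1<\sigma_2$, then by (8) $i+\frac{2j}k<1$, so $i=0$, $p_y\le j<\frac k2$, $x>\frac k2$, and $(D-1)x\ge4\cdot\frac k2\ge k-1$. Otherwise $\mu=\sigma_2$, and $h(k+1)\mu=\frac{h[(k+1)i+j+1]}{k+2}\ge\frac{h[(k+1)i+p_y+1]}{k+2}$. Multiply by $k+2$ and insert $D-1=h+2$ and $i=k-x-p_y$: it suffices that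
$$F=(h+2)x(k+2)+h\bigl[(k+1)(k-x)-kp_y+1\bigr]-(k-1)(k+2)\ge0 .$$
The coefficient of $x$ is $(h+2)(k+2)-h(k+1)=h+2k+4>0$, so with $x=0$
$$F\ge h\bigl[k(k+1-p_y)+1\bigr]-(k^2+k-2) .$$

* If $k\le h+2$, use $p_y\le k-1$: $F\ge h(2k+1)-(k^2+k-2)$. For $k=2$ and $k=3$, with $h\ge2$, this is at least $10-4=6$ and $14-10=4$. For $k\ge4$, $h\ge k-2$ gives at least $(k-2)(2k+1)-(k^2+k-2)=k^2-4k\ge0$.
* If $k\ge h+3$, so $k\ge5$, use $p_y\le h+1$: $F\ge h[k(k-h)+1]-(k^2+k-2)$. On $2\le h\le k-3$ the concave function $h(k-h)$ is at least $\min(2k-4,3k-9)=2k-4$. So $F\ge k(2k-4)+2-(k^2+k-2)=(k-1)(k-4)\ge0$.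

**Step 6: values in case 4.** Now $g=1$, $a=2$, $h=D-2$. In $H$, $t$ and $y$ have degree $D$, the set $B'=B\setminus\{y\}$ consists of $k-1$ vertices of degree $D-1$, the rest have degree at most $D-2$; and $t\to y$.

* The view of $t$ is P1$(D,k)$: $y_t=1+\frac2{k+1}$.
* If $y\to t$, the view of $y$ is P1$(D,k)$: $y_y=1+\frac2{k+1}$. If $y$ points into $B'$, it is P3$(D,k-2)$: $y_y=1+\frac1k$. Otherwise it is P3$(D,k-1)$: $y_y=1+\frac1{k+1}$.
* For $u\in B'$: if $u\to t$ or $u\to y$, the view is P1$(D,k)$ and the value is $\frac2{k+1}$. Otherwise it is P3$(D,k-2)$ or P3$(D,k-1)$, and the value is at most $\frac1k$.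
* The others have degree at most $D-2$, and all these views have level at least $D-2$: value 0.

Let $r_t,r_y$ be the numbers of $u\in B'$ pointing to $t$ and to $y$, and $r=r_t+r_y\le k-1$. Since $t\to y$, $r_y\le D-1=h+1$. Also $i=r_t+[y\to t]$ and $j\ge r_y$. Put
$$\varphi(p,q)=(k-1)(k+2)-h\bigl((k+1)p+2q\bigr).$$
From $\mu\ge\sigma_0\ge\frac{(k+1)i+2r_y}{(k+1)(k+2)}$ and $D-1=h+1$ we get
$$c_t\le\frac{\varphi(i,r_y)^+}{(h+1)(k+1)(k+2)} .\tag{9}$$

**Step 7: an inequality.** Case 4 rests on the following.

**Lemma 3.** For integers $h,k\ge2$ and $p,q\ge0$ with $p+q\le k-1$ and $q\le h+1$,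
$$k\,\varphi(1+p,q)\le\tfrac12(h+1)(k+2)(k-1)(k-1-p-q).$$

*Proof.* Increasing $p$ by 1 changes right minus left by $hk(k+1)-\frac{h+1}2(k^2+k-2)>0$, as $h\ge\frac{h+1}2$. So it suffices to treat $p=0$. Then the inequality is linear in $q$, and we check the endpoints of $[0,\min(k-1,h+1)]$.

*$q=0$.* Right minus left is $\frac{h+1}2(k+2)(k-1)^2+hk(k+1)-k(k-1)(k+2)$. It increases with $h$. At $h=2$, since $(k+2)(k-1)^2=k^3-3k+2$, it equals $\frac32(k^3-3k+2)+2k^2+2k-k^3-k^2+2k=\frac12k^3+k^2-\frac12k+3>0$.

*$q=k-1\le h+1$.* The right side is 0, and we need $\varphi(1,k-1)\le0$, that is $(k-1)(k+2)\le h(3k-1)$. For $k=2$: $4\le10$. For $k=3$: $10\le16$. For $k\ge4$, $h\ge k-2$ and $(k-2)(3k-1)-(k^2+k-2)=2k^2-8k+4\ge0$.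

*$q=h+1<k-1$.* Put $s=k-2-h\ge1$, so $k-1-q=s$. We need
$$(k+2)(k-1)\Bigl[k-\frac{(h+1)s}2\Bigr]\le hk(k+2h+3).$$
If the bracket is at most 0, this is clear. Otherwise use $(k+2)(k-1)\le k(k+1)$ and divide by $k$. With $k=s+h+2$ the bracket equals $h+2-\frac{(h-1)s}2$, and it suffices that $\bigl[h+2-\frac{(h-1)s}2\bigr](s+h+3)\le h(s+3h+5)$. Right minus left is
$$2h^2-6-2s+\frac{(h-1)s(s+h+3)}2\ \ge\ 2-2s+\frac{s(s+5)}2=2+\frac{s^2+s}2\ge2+s>0,$$
where the first inequality uses $h\ge2$. $\square$

**Step 8: case 4 with $y\to t$.** Both $c_t$ and $c_y$ may be positive. By Step 6,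
$$4-\sum y_v\ge2-\frac4{k+1}-\frac{2r}{k+1}-\frac{k-1-r}k=(k-1-r)\Bigl(\frac2{k+1}-\frac1k\Bigr)=\frac{(k-1)(k-1-r)}{k(k+1)} .$$
Here $i=1+r_t$, so (9) bounds $c_t$ by $\frac{\varphi(1+r_t,r_y)^+}{(h+1)(k+1)(k+2)}$. The situation is symmetric in $t$ and $y$. Indeed, $H_y$ is in state $(1,D,k)$ with top $y$ and second layer $B'\cup\{t\}$; exactly $1+r_y$ of its members point to $y$, at least $r_t$ of them point into it, and $r_t\le h+1$ since $y\to t$. So $c_y\le\frac{\varphi(1+r_y,r_t)^+}{(h+1)(k+1)(k+2)}$. Lemma 3 with $(p,q)=(r_t,r_y)$ and with $(p,q)=(r_y,r_t)$, whose right side is nonnegative, bounds each of $c_t,c_y$ by $\frac{(k-1)(k-1-r)}{2k(k+1)}$. So $c_t+c_y\le4-\sum y_v$.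

**Step 9: case 4 with $y\not\to t$.** Then $c_y=0$ by Step 1, $y_y\le1+\frac1k$, $i=r_t$, and
$$4-\sum y_v\ge2-\frac2{k+1}-\frac1k-\frac{2r}{k+1}-\frac{k-1-r}k=(k-r)\Bigl(\frac2{k+1}-\frac1k\Bigr)=\frac{(k-1)(k-r)}{k(k+1)} .$$
By (9) we need $k\,\varphi(r_t,r_y)^+\le(h+1)(k+2)(k-1)(k-r)$. If $r_t\ge1$, Lemma 3 with $p=r_t-1$, $q=r_y$ gives this even with a factor $\frac12$ on the right.

Let $r_t=0$, $q=r_y$ and $x=k-q\ge1$. If $(h+1)x\ge k$, use $\varphi(0,q)\le(k-1)(k+2)$. Otherwise $(h+1)x<k=x+q\le x+h+1$, so $hx<h+1$ and $x=1$. Then $h+1<k\le h+2$, so $k=h+2\ge4$ and $q=k-1$. Now $\varphi(0,k-1)=(k-1)(k+2-2h)=(k-1)(6-k)$, and the right side is $(k-1)^2(k+2)$. So we need $k(6-k)\le(k-1)(k+2)$, that is $2k^2-5k-2\ge0$, which holds for $k\ge4$.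

So (K1) holds for all $H\in\mathcal H$, and with (K2) from Section 8 this proves Theorem 2; Section 4 then gives Theorem 1. For every $\varepsilon>0$ and all $n\ge(4/\varepsilon)^3$ there is an impartial $(\frac34-\varepsilon)$-optimal mechanism. Since $\alpha_n\le\frac34$ for all $n\ge6$ by Theorem 3, $\lim_{n\to\infty}\alpha_n=\frac34$: the conjecture is true. $\blacksquare$
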